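\title{A strongly acyclic simplicial complex that is not an initial segment of a qualitative probability order}

\begin{abstract}
Every initial segment of a qualitative probability order on the subsets of $\{1,\dots,n\}$ is a simplicial complex whose Winder existential ordering has no cycles. It was conjectured that, conversely, every simplicial complex with this property, other than the full power set, is such an initial segment. We construct a counterexample for $n=15$, and hence for every $n\ge 15$. The construction exploits a difference between two ways of combining comparisons of sets: a cycle chains them along a single walk in the cube, whereas de Finetti's axiom lets one combine two comparisons first and then move the result elsewhere in the cube. We also isolate the necessary condition, stronger than acyclicity, that this second operation yields.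
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$. A \emph{simplicial complex} on $[n]$ is a family $\Delta\subseteq 2^{[n]}$ that contains every subset of each of its members; the members are called \emph{faces}. A \emph{qualitative probability order} on $2^{[n]}$ is a total order $\preceq$, with strict part $\prec$, such that $\emptyset\prec A$ for every nonempty $A\subseteq[n]$ and \emph{de Finetti's axiom} holds:
\[
A\preceq B\iff A\cup C\preceq B\cup C\qquad\text{whenever }(A\cup B)\cap C=\emptyset .
\]
One reads $A\prec B$ as ``the event $A$ is less likely than the event $B$''. The basic examples come from weights: if $w\in\mathbb R^n$ has positive coordinates and the sums $w(S)=\sum_{c\in S}w_c$ are pairwise distinct, then ordering sets by $w(S)$ gives such an order. De Finetti's axiom keeps from these examples only the rule that a common part may be added to or removed from both sides of a comparison.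

For $T\subseteq[n]$, the \emph{initial segment} $\Delta(\preceq,T)=\{A\subseteq[n]: A\prec T\}$ is a simplicial complex: if $A'\subseteq A\prec T$, then $\emptyset\preceq A\setminus A'$, so $A'\preceq A$ by the axiom. A complex of the form $\Delta(\preceq,T)$ is an \emph{initial segment complex}. The full power set is never one, since $T\notin\Delta(\preceq,T)$, and we exclude it. How can one tell from $\Delta$ alone whether it is an initial segment complex?

A complex gives evidence about any order that could produce it. The \emph{Winder desirability relation} of $\Delta$ is defined by letting $A\le_W B$ if for every $Z\subseteq[n]$ disjoint from $(A\setminus B)\cup(B\setminus A)$,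
\[
(A\setminus B)\cup Z\notin\Delta\ \Longrightarrow\ (B\setminus A)\cup Z\notin\Delta .
\]
Thus $A\le_W B$ says that, in every context $Z$, the part $B\setminus A$ is at least as good as $A\setminus B$ at producing a non-face. The \emph{Winder existential ordering} is defined by letting $A\prec_W B$ if $B\le_W A$ fails; that is, in some context $Z$ the set $(A\setminus B)\cup Z$ is a face and $(B\setminus A)\cup Z$ is not. The complex $\Delta$ is \emph{strongly acyclic} if for no $k$ is there a cycle
\[
A_1\prec_W A_2\prec_W\cdots\prec_W A_k\prec_W A_1 .
\]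
For example, the complex on $[4]$ consisting of the subsets of $\{1,2\}$ and of $\{3,4\}$ is not strongly acyclic: the context $Z=\{1\}$ gives $\{2\}\prec_W\{3\}$, and the context $Z=\{4\}$ gives $\{3\}\prec_W\{2\}$.

It is known that every initial segment complex is strongly acyclic; the reason, recalled in Section~\ref{sec:vectors}, is that the order must contain $\prec_W$. Edelman, Gvozdeva and Slinko \cite{EGS} posed the converse as a conjecture.

\begin{quote}
\textbf{Conjecture.} \emph{A simplicial complex $\Delta\subsetneq 2^{[n]}$ is an initial segment complex if and only if it is strongly acyclic.}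
\end{quote}

There are good reasons to guess that this holds. A relation on a finite set is contained in the strict part of a total order exactly when it has no cycles, so strong acyclicity says precisely that $\prec_W$ extends to a total order on $2^{[n]}$. The relation $\prec_W$ itself respects the cancellation rule in de Finetti's axiom, because it depends only on $A\setminus B$ and $B\setminus A$; one may hope that some extension respects it too. And the conjecture is true for $n\le 8$ (Section~\ref{sec:small}). We show that it is nevertheless false, and that it fails even if one asks for much less than a total order.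

A \emph{strict partial order} is an irreflexive and transitive relation. We call a strict partial order $\prec$ on $2^{[n]}$ \emph{invariant} if $A\prec B\iff A\cup C\prec B\cup C$ whenever $(A\cup B)\cap C=\emptyset$, and we say that it \emph{separates} $\Delta$ if $A\prec B$ for all $A\in\Delta$ and $B\notin\Delta$.

\begin{theorem}\label{thm:main}
For every $n\ge15$ there is a strongly acyclic simplicial complex $\Gamma_n\subsetneq2^{[n]}$ that is separated by no invariant strict partial order on $2^{[n]}$. In particular, $\Gamma_n$ is not an initial segment complex, and the Conjecture is false.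
\end{theorem}

Section~\ref{sec:vectors} translates both cycles and invariant orders into statements about vectors with entries in $\{-1,0,1\}$, and Section~\ref{sec:model} shows the gap between the two on four vectors in three coordinates. Sections~\ref{sec:complex}--\ref{sec:noorder} build the complex and prove Theorem~\ref{thm:main}. Section~\ref{sec:closure} turns the obstruction into a necessary condition for initial segment complexes that is strictly stronger than strong acyclicity for $n\ge15$ (Theorem~\ref{thm:closure}).

\section{Comparisons as vectors}\label{sec:vectors}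

Identify a subset of $[n]$ with its indicator vector in the cube $\{0,1\}^n$, let $e_1,\dots,e_n$ be the unit vectors, and put $\mathbb T^n=\{-1,0,1\}^n$. For sets $A,B$, the vector $B-A$ lies in $\mathbb T^n$; it equals $1$ on $B\setminus A$, $-1$ on $A\setminus B$, and $0$ elsewhere. So $B-A$ records exactly the pair $(A\setminus B,\,B\setminus A)$. For a complex $\Delta$ let
\[
E(\Delta)=\{B-A:\ A\in\Delta,\ B\notin\Delta\}\subseteq\mathbb T^n\setminus\{0\}.
\]

\begin{lemma}\label{lem:winder}
For $A,B\subseteq[n]$ we have $A\prec_W B$ if and only if $B-A\in E(\Delta)$.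
\end{lemma}

\begin{proof}
If $A\prec_W B$, some $Z$ disjoint from $(A\setminus B)\cup(B\setminus A)$ has $(A\setminus B)\cup Z\in\Delta$ and $(B\setminus A)\cup Z\notin\Delta$, and the difference of these two sets is $B-A$. Conversely, let $B-A=B'-A'$ with $A'\in\Delta$ and $B'\notin\Delta$. Then $A'\setminus B'=A\setminus B$ and $B'\setminus A'=B\setminus A$, so $Z=A'\cap B'$ is disjoint from both differences, $(A\setminus B)\cup Z=A'\in\Delta$, and $(B\setminus A)\cup Z=B'\notin\Delta$.
\end{proof}

For $R\subseteq\mathbb T^n$, a \emph{closed $R$-walk} is a sequence $S_0,S_1,\dots,S_k=S_0$ in $\{0,1\}^n$, with $k\ge1$, whose \emph{steps} $S_t-S_{t-1}$ all lie in $R$. By Lemma~\ref{lem:winder},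
\begin{equation}\label{eq:walk}
\Delta\text{ is strongly acyclic}\iff\text{there is no closed $E(\Delta)$-walk.}
\end{equation}

Invariant orders can be described by vectors in the same way. Transitivity becomes closure under addition, because two vectors whose sum stays in $\mathbb T^n$ can always be laid end to end in the cube.

\begin{lemma}\label{lem:glue}
Let $v,v'\in\mathbb T^n$ with $v+v'\in\mathbb T^n$. Then there is $Q\in\{0,1\}^n$ such that $Q-v$ and $Q+v'$ lie in $\{0,1\}^n$.
\end{lemma}

\begin{proof}
Let $Q$ be the set of coordinates $c$ with $v_c=1$ or $v'_c=-1$. We need $c\in Q$ when $v_c=1$ or $v'_c=-1$, which holds by definition, and $c\notin Q$ when $v_c=-1$ or $v'_c=1$. If $v_c=-1$, then $v'_c\neq-1$ because $v_c+v'_c\ne-2$, so $c\notin Q$. If $v'_c=1$, then $v_c\ne1$ because $v_c+v'_c\ne2$, so $c\notin Q$.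
\end{proof}

\begin{lemma}\label{lem:cone}
Let $\prec$ be an invariant strict partial order on $2^{[n]}$ and $P=\{B-A:A\prec B\}$. Then
\begin{enumerate}
\item[(a)] $A\prec B$ if and only if $B-A\in P$;
\item[(b)] $0\notin P$;
\item[(c)] if $v,v'\in P$ and $v+v'\in\mathbb T^n$, then $v+v'\in P$.
\end{enumerate}
\end{lemma}

\begin{proof}
Invariance with $C=A\cap B$ gives $A\prec B\iff A\setminus B\prec B\setminus A$, and the right side depends only on $B-A$; this is (a). Irreflexivity gives (b). For (c), take $Q$ as in Lemma~\ref{lem:glue}. By (a), $Q-v\prec Q\prec Q+v'$, so $Q-v\prec Q+v'$, and the difference of these sets is $v+v'$.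
\end{proof}

\begin{lemma}\label{lem:strict}
If $\Delta=\Delta(\preceq,T)$ for a qualitative probability order $\preceq$, then the strict part $\prec$ is an invariant strict partial order that separates $\Delta$.
\end{lemma}

\begin{proof}
Since $\preceq$ is total, $A\prec B$ means that $B\preceq A$ fails; de Finetti's axiom applied to $B\preceq A$ gives invariance. If $A\in\Delta$ and $B\notin\Delta$, then $A\prec T\preceq B$.
\end{proof}

The known direction of the Conjecture follows at once. If an invariant strict partial order $\prec$ separates $\Delta$, then $E(\Delta)\subseteq P$, so by Lemma~\ref{lem:cone}(a) a closed $E(\Delta)$-walk would give $S_0\prec S_1\prec\cdots\prec S_k=S_0$, which is impossible.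

\section{Four vectors in three coordinates}\label{sec:model}

A closed walk is a rigid object: if its steps are $p_1,\dots,p_k$, then \emph{every} pair of consecutive steps has $p_t+p_{t+1}=S_{t+1}-S_{t-1}\in\mathbb T^n$. Lemma~\ref{lem:cone}(c) is more flexible. To reach the contradiction $0\in P$ through $0=(p_1+p_2)+(p_3+p_4)$, it needs $p_1+p_2\in\mathbb T^n$ and $p_3+p_4\in\mathbb T^n$, but nothing about $p_2+p_3$.

\begin{example}\label{ex:model}
Let $R=\{r_1,r_2,r_3,r_4\}\subseteq\mathbb T^3$, where
\[
r_1=(1,1,1),\quad r_2=(-1,-1,0),\quad r_3=(1,-1,-1),\quad r_4=(-1,1,0).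
\]
No invariant strict partial order on $2^{[3]}$ has $R\subseteq P$: Lemma~\ref{lem:cone}(c) would put $r_1+r_2=e_3$ and $r_3+r_4=-e_3$ in $P$, and then their sum $0$.

Yet there is no closed $R$-walk. Every step changes both of the first two coordinates, so consecutive steps have opposite signs in each of them. Hence a walk alternates between $r_1$ and $r_2$, or alternates between $r_3$ and $r_4$. A closed walk has at least two steps, since no $r_k$ is zero. In the first case it contains $r_1$, and the third coordinates of its steps have a positive sum; in the second case it contains $r_3$, and that sum is negative. Either way the walk does not close.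
\end{example}

Two mechanisms are at work: some coordinates force \emph{alternation} inside one of the pairs $\{1,2\}$, $\{3,4\}$, and another coordinate detects a \emph{drift} whose direction depends on the pair. The example is not yet a counterexample; for instance $r_2$ has no positive coordinate, so it lies in $E(\Delta)$ for no complex $\Delta$. We want faces $A_1,\dots,A_4$ and non-faces $B_1,\dots,B_4$ such that the vectors $B_k-A_k$ behave like the $r_k$. Three difficulties arise.

First, $E(\Delta)$ contains the differences of all faces and non-faces, and any of them might be used in a cycle. We remove almost all of them with a weight: if $w>0$ gives the eight sets the same weight $q$, and $\Delta$ consists of the sets lighter than $q$ together with the $A_i$, then no step of a walk decreases the weight, so a closed walk uses only steps of weight zero.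

Second, we want the eight sets to be the only ones of weight $q$. A weight that is constant on the eight sets is constant on their affine span, so that span must contain no other vertex of the cube.

Third, the steps of weight zero are not only the four vectors $B_k-A_k$ but all sixteen vectors $B_j-A_i$. Alternation and drift must be forced for all of them, while $(B_1-A_1)+(B_2-A_2)$ stays in $\mathbb T^n$.

To handle the last two points we describe the affine span by coordinates $(u,m)\in\mathbb R^3\times\mathbb R^3$ in which the index $i$ of $A_i$ is recorded by $u$ and the index $j$ of $B_j$ is recorded, independently, by $m$.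

\section{The complex on fifteen points}\label{sec:complex}

\subsection*{The eight sets}
Let
\[
\varepsilon_1=(1,1,1),\quad\varepsilon_2=(-1,-1,1),\quad\varepsilon_3=(1,-1,-1),\quad\varepsilon_4=(-1,1,-1),
\]
and write $\varepsilon_{i,\alpha}$ for the $\alpha$th coordinate of $\varepsilon_i$. These are the vectors of $\{\pm1\}^3$ with an even number of entries $-1$; equivalently, those with coordinate product $+1$, or those with coordinate sum in $\{-1,3\}$. Their first two coordinates are those of $r_1,\dots,r_4$, their sum is $0$, and no two of them are opposite.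

The set $A_i$ will correspond to the point $(u,m)=(\varepsilon_i,0)$ and $B_j$ to $(0,\varepsilon_j)$. An element $c$ of the ground set corresponds to an affine function $h_c$ on $\mathbb R^3\times\mathbb R^3$ with values $0$ or $1$ at these eight points; the functions $\frac12(1+\sigma u_\alpha+\tau m_\beta)$ with $\sigma,\tau\in\{\pm1\}$ have this property. For $c\le14$ let $h_c=\frac12(1+f_c)$ with $f_c$ as in Table~\ref{tab:sets}, and let
\[
h_{15}=\tfrac14(1+u_1+u_2+u_3+m_1+m_2+m_3).
\]
The rows $1$ to $14$ come in seven pairs, indexed by
\[
\Pi=\bigl(\{1,2\}\times\{1,2,3\}\bigr)\cup\{(3,1)\},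
\]
and the table has the following property:
\begin{equation}\label{eq:pairs}
\text{for each }(\alpha,\beta)\in\Pi,\text{ both }u_\alpha+m_\beta\text{ and }u_\alpha-m_\beta\text{ occur among }\pm f_1,\dots,\pm f_{14}.
\end{equation}
The pairs in $\{1,2\}\times\{1,2,3\}$ will force alternation, the pair $(3,1)$ will detect the drift, and the absence of $(3,3)$ is what allows the contradiction in Section~\ref{sec:noorder}. The overall signs of the $f_c$ matter only for the existence of a positive weight.

Let $H=(h_1,\dots,h_{15})\colon\mathbb R^6\to\mathbb R^{15}$ and $M=H(\mathbb R^6)$, an affine subspace. By \eqref{eq:pairs}, $H(u,m)$ determines $u_\alpha$ and $m_\beta$ for $(\alpha,\beta)\in\Pi$; every $\alpha$ and every $\beta$ occurs in $\Pi$, so $H$ is injective. Put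
\[
A_i=H(\varepsilon_i,0),\qquad B_j=H(0,\varepsilon_j)\qquad(1\le i,j\le4).
\]
These are eight distinct points. They are $0/1$ vectors: if $f_c=\sigma u_\alpha+\tau m_\beta$, then $c\in A_i$ exactly when $\sigma\varepsilon_{i,\alpha}=1$ and $c\in B_j$ exactly when $\tau\varepsilon_{j,\beta}=1$, while $h_{15}$ equals $1$ at $(\varepsilon_1,0)$ and $(0,\varepsilon_1)$ and $0$ at the other six points. For such $c\le14$ we also record
\begin{equation}\label{eq:step}
(B_j-A_i)_c=\tfrac12\bigl(\tau\varepsilon_{j,\beta}-\sigma\varepsilon_{i,\alpha}\bigr).
\end{equation}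

\begin{table}[ht]
\centering
\begin{tabular}{r|c|r|c|cccc|cccc}
$c$ & $(\alpha,\beta)$ & $f_c$ & $w^0_c$ & $A_1$ & $A_2$ & $A_3$ & $A_4$ & $B_1$ & $B_2$ & $B_3$ & $B_4$\\
\hline
1 & $(1,1)$ & $u_1+m_1$ & 1 & 1&0&1&0 & 1&0&1&0\\
2 & $(1,1)$ & $-u_1+m_1$ & 1 & 0&1&0&1 & 1&0&1&0\\
3 & $(1,2)$ & $u_1-m_2$ & 1 & 1&0&1&0 & 0&1&1&0\\
4 & $(1,2)$ & $-u_1-m_2$ & 1 & 0&1&0&1 & 0&1&1&0\\
5 & $(1,3)$ & $-u_1+m_3$ & 1 & 0&1&0&1 & 1&1&0&0\\
6 & $(1,3)$ & $-u_1-m_3$ & 1 & 0&1&0&1 & 0&0&1&1\\
7 & $(2,1)$ & $u_2+m_1$ & 1 & 1&0&0&1 & 1&0&1&0\\
8 & $(2,1)$ & $-u_2+m_1$ & 1 & 0&1&1&0 & 1&0&1&0\\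
9 & $(2,2)$ & $-u_2+m_2$ & 1 & 0&1&1&0 & 1&0&0&1\\
10 & $(2,2)$ & $-u_2-m_2$ & 1 & 0&1&1&0 & 0&1&1&0\\
11 & $(2,3)$ & $u_2-m_3$ & 1 & 1&0&0&1 & 0&0&1&1\\
12 & $(2,3)$ & $-u_2-m_3$ & 1 & 0&1&1&0 & 0&0&1&1\\
13 & $(3,1)$ & $u_3-m_1$ & 2 & 1&1&0&0 & 0&1&0&1\\
14 & $(3,1)$ & $-u_3-m_1$ & 4 & 0&0&1&1 & 0&1&0&1\\
15 & & & 4 & 1&0&0&0 & 1&0&0&0
\end{tabular}
\caption{The linear forms $f_c$, the weight $w^0$, and the indicator vectors of the sets $A_1,\dots,A_4,B_1,\dots,B_4\subseteq[15]$.}\label{tab:sets}
\end{table}

\begin{lemma}\label{lem:eight}
$M\cap\{0,1\}^{15}=\{A_1,\dots,A_4,B_1,\dots,B_4\}$.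
\end{lemma}

\begin{proof}
Let $H(u,m)\in\{0,1\}^{15}$. Then $f_c(u,m)=\pm1$ for $c\le14$, so \eqref{eq:pairs} gives $(u_\alpha+m_\beta)^2=(u_\alpha-m_\beta)^2=1$ for $(\alpha,\beta)\in\Pi$. Subtracting and adding, $u_\alpha m_\beta=0$ and $u_\alpha^2+m_\beta^2=1$: one of $u_\alpha,m_\beta$ is $0$ and the other is $\pm1$.

Suppose $m_1=0$. The pairs $(1,1),(2,1),(3,1)$ give $u\in\{\pm1\}^3$, and then $(1,2),(1,3)$ give $m_2=m_3=0$. Now $h_{15}\in\{0,1\}$ says $u_1+u_2+u_3\in\{-1,3\}$, so $u=\varepsilon_i$ for some $i$.

Suppose $m_1\ne0$. The pairs $(1,1),(2,1),(3,1)$ give $u=0$, and then $(1,1),(1,2),(1,3)$ give $m\in\{\pm1\}^3$. Now $h_{15}\in\{0,1\}$ says $m_1+m_2+m_3\in\{-1,3\}$, so $m=\varepsilon_j$ for some $j$.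
\end{proof}

The element $15$ thus serves to discard the points $(-\varepsilon_i,0)$ and $(0,-\varepsilon_j)$, at which $h_1,\dots,h_{14}$ are also $0$ or $1$.

\subsection*{The weight}
Let $L=M-A_1$, a linear subspace of $\mathbb R^{15}$, and let $W=L^\perp$. A vector $w$ lies in $W$ exactly when $w\cdot H(u,m)$ does not depend on $(u,m)$.

\begin{lemma}\label{lem:weight}
There are $w\in\mathbb R^{15}$ with positive coordinates and $q\in\mathbb R$ such that, for $S\subseteq[15]$,
\begin{equation}\label{eq:tight}
w(S)=q\iff S\in\{A_1,\dots,A_4,B_1,\dots,B_4\}.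
\end{equation}
\end{lemma}

\begin{proof}
We first show that the positive vector $w^0=(1,\dots,1,2,4,4)$ of Table~\ref{tab:sets} lies in $W$. We have $2\,w^0\cdot H=\sum_{c\le14}w^0_c(1+f_c)+8h_{15}$, and $8h_{15}$ contributes $2$ to the coefficient of each variable. Grouping the rows in their pairs, the coefficients are
\begin{align*}
u_1&:\ (1-1)+(1-1)+(-1-1)+2=0, & m_1&:\ (1+1)+(1+1)+(-2-4)+2=0,\\
u_2&:\ (1-1)+(-1-1)+(1-1)+2=0, & m_2&:\ (-1-1)+(1-1)+2=0,\\
u_3&:\ (2-4)+2=0, & m_3&:\ (1-1)+(-1-1)+2=0.
\end{align*}
So $w^0\in W$. The vector $w^0$ gives all eight sets the weight $10$, but it also gives $\{1,\dots,10\}$ the weight $10$, so it has to be perturbed inside $W$.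

Let $x\in\{0,1\}^{15}\setminus M$. Then $x-A_1\notin L=W^\perp$, so the linear form $w\mapsto w\cdot(x-A_1)$ is not identically zero on $W$. The product of these finitely many forms is a nonzero polynomial on $W$, and a nonzero polynomial does not vanish on a nonempty open set. The vectors of $W$ with positive coordinates form an open subset of $W$ containing $w^0$. Hence there is a positive $w\in W$ with $w\cdot x\ne w\cdot A_1$ for all $x\in\{0,1\}^{15}\setminus M$. Put $q=w\cdot A_1$. Since $w$ is constant on $M$, a vertex $x$ of the cube has $w\cdot x=q$ exactly when $x\in M$, and Lemma~\ref{lem:eight} gives \eqref{eq:tight}.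
\end{proof}

\begin{definition}\label{def:gamma}
Fix $w$ and $q$ as in Lemma~\ref{lem:weight}, and let
\[
\Gamma=\{S\subseteq[15]:w(S)<q\}\cup\{A_1,A_2,A_3,A_4\}.
\]
\end{definition}

Every member of $\Gamma$ has weight at most $q$, so each of its proper subsets has weight less than $q$ and lies in $\Gamma$; this is the only place where the positivity of $w$ is used. Thus $\Gamma$ is a simplicial complex. The sets $B_j$ have weight $q$ and differ from the $A_i$, so $B_1,\dots,B_4\notin\Gamma$ and $\Gamma\ne2^{[15]}$.

\section{The complex $\Gamma$ is strongly acyclic}\label{sec:acyclic}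

\begin{proposition}\label{prop:acyclic}
There is no closed $E(\Gamma)$-walk. Hence $\Gamma$ is strongly acyclic.
\end{proposition}

\begin{proof}
Suppose $S_0,S_1,\dots,S_k=S_0$ is such a walk, with steps $p_t=S_t-S_{t-1}$; then $\sum_{t=1}^kp_t=0$.

\emph{Only sixteen steps can occur.} Write $p_t=B-A$ with $A\in\Gamma$, $B\notin\Gamma$. Then $w(A)\le q\le w(B)$, so $w\cdot p_t\ge0$. Since $\sum_tw\cdot p_t=0$, each $w\cdot p_t$ is $0$, which forces $w(A)=w(B)=q$. By \eqref{eq:tight}, $A$ is one of the $A_i$ and $B$ is one of the $B_j$. Fix indices with $p_t=B_{j_t}-A_{i_t}$.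

\emph{Alternation.} Let $1\le t<k$, and write $(i,j)=(i_t,j_t)$, $(i',j')=(i_{t+1},j_{t+1})$. Put
\[
X_\alpha=\varepsilon_{i,\alpha}+\varepsilon_{i',\alpha},\qquad Y_\beta=\varepsilon_{j,\beta}+\varepsilon_{j',\beta};
\]
these numbers lie in $\{-2,0,2\}$. If $f_c=\sigma u_\alpha+\tau m_\beta$, then by \eqref{eq:step} the $c$th coordinate of $p_t+p_{t+1}$ is $\frac12(\tau Y_\beta-\sigma X_\alpha)$. Since $p_t+p_{t+1}=S_{t+1}-S_{t-1}\in\mathbb T^{15}$, property \eqref{eq:pairs} gives $|Y_\beta+X_\alpha|\le2$ and $|Y_\beta-X_\alpha|\le2$ for $(\alpha,\beta)\in\Pi$. The larger of the two left sides is $|X_\alpha|+|Y_\beta|$, so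
\[
X_\alpha=0\ \text{ or }\ Y_\beta=0\qquad\text{for all }\alpha\in\{1,2\},\ \beta\in\{1,2,3\}.
\]
Some $Y_\beta$ is nonzero, for otherwise $\varepsilon_{j'}=-\varepsilon_j$, and no two of the $\varepsilon$'s are opposite. This is why all three values of $\beta$ are paired with $\alpha=1,2$: we have no control over which $Y_\beta$ is nonzero. Hence $X_1=X_2=0$, that is, $\varepsilon_{i'}$ and $\varepsilon_i$ have opposite first and opposite second coordinates. Both have coordinate product $+1$, so $\varepsilon_{i',3}=\varepsilon_{i,3}$. (As in Example~\ref{ex:model}, the index $i_t$ alternates between $1$ and $2$ or between $3$ and $4$.) Therefore $\varepsilon_{i_t,3}=\delta$ for all $t$, with a fixed $\delta\in\{\pm1\}$.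

\emph{Drift.} Since $f_{13}=u_3-m_1$ and $f_{14}=-u_3-m_1$, formula \eqref{eq:step} gives
\[
(p_t)_{13}=\tfrac12(-\varepsilon_{j_t,1}-\varepsilon_{i_t,3}),\qquad(p_t)_{14}=\tfrac12(-\varepsilon_{j_t,1}+\varepsilon_{i_t,3}),
\]
so $(p_t)_{14}-(p_t)_{13}=\varepsilon_{i_t,3}=\delta$, whatever $j_t$ is. Summing over $t$ gives $0=k\delta$, a contradiction. The last assertion is \eqref{eq:walk}.
\end{proof}

\section{No invariant order separates $\Gamma$}\label{sec:noorder}

Let $p_k=B_k-A_k$ for $k=1,\dots,4$. For the sum $p_1+p_2$ the vectors $X$ and $Y$ of the last proof both equal $\varepsilon_1+\varepsilon_2=(0,0,2)$. They are both nonzero only at $(\alpha,\beta)=(3,3)$, which is not in $\Pi$, and the last coordinate of each $p_k$ is $0$; so $p_1+p_2\in\mathbb T^{15}$. Moreover $p_3+p_4=-(p_1+p_2)$, because $\sum_k\varepsilon_k=0$. This is the pattern of Example~\ref{ex:model}. We write the resulting contradiction out in sets, which shows where a walk would break.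

\begin{proposition}\label{prop:noorder}
Let $n\ge15$. No invariant strict partial order $\prec$ on $2^{[n]}$ satisfies $A_k\prec B_k$ for $k=1,2,3,4$.
\end{proposition}

\begin{proof}
Suppose $\prec$ does. From Table~\ref{tab:sets},
\begin{align*}
A_1\cap B_1&=\{1,7,15\}, & A_2\cap B_2&=\{4,5,10,13\},\\
A_3\cap B_3&=\{1,3,8,10,12\}, & A_4\cap B_4&=\{6,11,14\}.
\end{align*}
Deleting these common parts, invariance gives
\begin{align*}
\{3,11,13\}&\prec\{2,5,8,9\}, & \{2,6,8,9,12\}&\prec\{3,14\},\\
\{9,14\}&\prec\{2,4,6,7,11\}, & \{2,4,5,7\}&\prec\{9,12,13\}.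
\end{align*}
Add $\{6,12\}$ to both sides of the first comparison, $\{5\}$ to the second, $\{5\}$ to the third and $\{6,11\}$ to the fourth; in each case the added set is disjoint from both sides. We obtain two chains:
\begin{align}
\{3,6,11,12,13\}&\prec\{2,5,6,8,9,12\}\prec\{3,5,14\},\label{eq:chain1}\\
\{5,9,14\}&\prec\{2,4,5,6,7,11\}\prec\{6,9,11,12,13\}.\label{eq:chain2}
\end{align}
By transitivity the first set of each chain precedes the last. Deleting $3$ from the ends of \eqref{eq:chain1} and $9$ from the ends of \eqref{eq:chain2} gives
\[
\{6,11,12,13\}\prec\{5,14\}\prec\{6,11,12,13\},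
\]
which contradicts transitivity and irreflexivity.
\end{proof}

Both chains are also chains for the relation $\prec_W$ of $\Gamma$, by Lemma~\ref{lem:winder}. They do not join to a cycle, because \eqref{eq:chain1} ends at $\{3,5,14\}$ while \eqref{eq:chain2} starts at $\{5,9,14\}$. The element $3$ can be deleted from the ends of \eqref{eq:chain1} but not along the chain, since its first step removes $3$. So the transitive closure of $\prec_W$ need not be invariant even though $\prec_W$ is, and this is what the Conjecture overlooks.

\begin{proof}[Proof of Theorem~\ref{thm:main}]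
Let $\Gamma_n=\{S\subseteq[n]:S\cap[15]\in\Gamma\}$. It is a simplicial complex because $\Gamma$ is, and it contains the $A_k$ but not the $B_k$. If $A\in\Gamma_n$ and $B\notin\Gamma_n$, then $A\cap[15]\in\Gamma$ and $B\cap[15]\notin\Gamma$, so the restriction of a vector of $E(\Gamma_n)$ to the first $15$ coordinates lies in $E(\Gamma)$. A closed $E(\Gamma_n)$-walk would therefore restrict to a closed $E(\Gamma)$-walk, and there is none by Proposition~\ref{prop:acyclic}. By \eqref{eq:walk}, $\Gamma_n$ is strongly acyclic. An invariant strict partial order separating $\Gamma_n$ would satisfy $A_k\prec B_k$ for all $k$, which Proposition~\ref{prop:noorder} excludes. By Lemma~\ref{lem:strict}, $\Gamma_n$ is not an initial segment complex.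
\end{proof}

The obstruction consists of four elements of $E(\Gamma)$ with sum zero, and a shorter one cannot exist.

\begin{remark}\label{rem:four}
If $\Delta$ is strongly acyclic, then no one, two or three elements of $E(\Delta)$, repetitions allowed, have sum zero. One element is excluded since $0\notin E(\Delta)$. If $p,-p\in E(\Delta)$, let $S_0$ and $S_1$ be the sets where $p$ equals $-1$ and $1$; then $S_0,S_1,S_0$ is a closed $E(\Delta)$-walk. If $p_1+p_2+p_3=0$, then $p_1+p_2=-p_3\in\mathbb T^n$, and with $Q$ given by Lemma~\ref{lem:glue} for $v=p_1$, $v'=p_2$, the sequence $Q-p_1,\ Q,\ Q+p_2,\ Q-p_1$ is a closed walk with steps $p_1,p_2,p_3$.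
\end{remark}

\section{A stronger necessary condition}\label{sec:closure}

The counterexample suggests replacing walks by the operation of Lemma~\ref{lem:cone}(c). We also include the unit vectors, which encode $\emptyset\prec\{i\}$. For a simplicial complex $\Delta$ on $[n]$, let $K(\Delta)$ be the smallest subset $K$ of $\mathbb T^n$ that contains $E(\Delta)$ and $e_1,\dots,e_n$ and satisfies
\begin{equation}\label{eq:closed}
v,v'\in K,\ \ v+v'\in\mathbb T^n\ \Longrightarrow\ v+v'\in K .
\end{equation}
It exists as the intersection of all such subsets, of which $\mathbb T^n$ is one.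

\begin{theorem}\label{thm:closure}
For a simplicial complex $\Delta$ on $[n]$ the following are equivalent.
\begin{enumerate}
\item[(i)] $0\notin K(\Delta)$.
\item[(ii)] There is an invariant strict partial order $\prec$ on $2^{[n]}$ that separates $\Delta$ and satisfies $\emptyset\prec A$ for all $A\ne\emptyset$.
\end{enumerate}
Moreover,
\[
\Delta\text{ is an initial segment complex}\ \Longrightarrow\ 0\notin K(\Delta)\ \Longrightarrow\ \Delta\text{ is strongly acyclic},
\]
and the second implication is not reversible for any $n\ge15$.
\end{theorem}

\begin{proof}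
(i)$\Rightarrow$(ii). Define $A\prec B$ to mean $B-A\in K(\Delta)$. This relation is irreflexive because $0\notin K(\Delta)$. If $A\prec B\prec C$, then $C-A=(B-A)+(C-B)$ lies in $\mathbb T^n$, hence in $K(\Delta)$ by \eqref{eq:closed}; so $\prec$ is transitive. It is invariant because $(B\cup C)-(A\cup C)=B-A$ when $C$ is disjoint from $A\cup B$, and it separates $\Delta$ because $E(\Delta)\subseteq K(\Delta)$. If $A\ne\emptyset$, adding the vectors $e_i$, $i\in A$, one at a time keeps every partial sum in $\{0,1\}^n$, so $A-\emptyset\in K(\Delta)$.

(ii)$\Rightarrow$(i). Let $P=\{B-A:A\prec B\}$. It contains $E(\Delta)$ because $\prec$ separates $\Delta$, contains each $e_i$ because $\emptyset\prec\{i\}$, and satisfies \eqref{eq:closed} by Lemma~\ref{lem:cone}(c). Hence $K(\Delta)\subseteq P$, and $0\notin P$ by Lemma~\ref{lem:cone}(b).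

An initial segment complex satisfies (ii) by Lemma~\ref{lem:strict}, hence (i). Next let $S_0,\dots,S_k=S_0$ be a closed $E(\Delta)$-walk. Then $S_1-S_0\in K(\Delta)$, and $S_t-S_0=(S_{t-1}-S_0)+(S_t-S_{t-1})\in\mathbb T^n$, so induction and \eqref{eq:closed} give $S_t-S_0\in K(\Delta)$ for all $t\ge1$; for $t=k$ this says $0\in K(\Delta)$. With \eqref{eq:walk} this is the second implication. Finally, for $n\ge15$ the complex $\Gamma_n$ of Theorem~\ref{thm:main} is strongly acyclic and fails (ii), so $0\in K(\Gamma_n)$.
\end{proof}

\section{Small ground sets}\label{sec:small}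

This section rests on a cited theorem and is not used elsewhere. A Boolean function $g\colon\{0,1\}^n\to\{0,1\}$ is a \emph{threshold function} if there are $w\in\mathbb R^n$ and $\theta\in\mathbb R$ such that $g(x)=1$ exactly when $w\cdot x\ge\theta$. It is \emph{$2$-asummable} if there are no $x_1,x_2\in g^{-1}(0)$ and $y_1,y_2\in g^{-1}(1)$, not necessarily distinct, with $x_1+x_2=y_1+y_2$. Every $2$-asummable Boolean function of at most $8$ variables is a threshold function; see \cite{Muroga}, and \cite{MTB} for $n=8$.

\begin{proposition}\label{prop:small}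
For $n\le8$, every strongly acyclic complex $\Delta\subsetneq2^{[n]}$ is an initial segment complex. Hence the Conjecture holds for $n\le8$.
\end{proposition}

\begin{proof}
Let $g$ be the indicator function of $2^{[n]}\setminus\Delta$. If $A+A'=B+B'$ with $A,A'\in\Delta$ and $B,B'\notin\Delta$, then $B-A$ and $B'-A'$ are elements of $E(\Delta)$ with sum zero, which Remark~\ref{rem:four} excludes. So $g$ is $2$-asummable, and by the cited theorem there is $w\in\mathbb R^n$ with
\begin{equation}\label{eq:sep}
w(A)<w(B)\qquad\text{for all }A\in\Delta,\ B\notin\Delta .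
\end{equation}
Suppose $w_i<0$, and let $w'$ be obtained from $w$ by replacing $w_i$ with $0$. For $A\in\Delta$ and $B\notin\Delta$ we have $A\setminus\{i\}\in\Delta$ and $B\cup\{i\}\notin\Delta$, because $\Delta$ is a complex; hence
\[
w'(A)=w(A\setminus\{i\})<w(B\cup\{i\})<w(B\setminus\{i\})=w'(B).
\]
Repeating this, we may assume $w\ge0$. The finitely many strict inequalities \eqref{eq:sep} define an open set, so a small perturbation preserves them and makes the coordinates of $w$ positive and linearly independent over $\mathbb Q$; then all subset sums are distinct. Order the sets by weight, which gives a qualitative probability order $\preceq$, and let $T$ be the least non-member of $\Delta$, which exists since $\Delta\ne2^{[n]}$. Every face precedes $T$ by \eqref{eq:sep}, and no non-face does, so $\Delta=\Delta(\preceq,T)$. The other direction of the Conjecture is part of Theorem~\ref{thm:closure}.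
\end{proof}

Two questions are not settled here: whether the Conjecture holds for $9\le n\le14$, and whether the condition $0\notin K(\Delta)$ is sufficient for $\Delta\subsetneq2^{[n]}$ to be an initial segment complex.

\begin{thebibliography}{9}

\bibitem{EGS}
Paul H. Edelman, Tatyana Gvozdeva and Arkadii Slinko,
\emph{Simplicial Complexes Obtained from Qualitative Probability Orders},
arXiv:1108.3700 (2011).

\bibitem{Muroga}
S. Muroga,
\emph{Threshold Logic and Its Applications},
Wiley, 1971.

\bibitem{MTB}
Muroga, Tsuboi and Baugh,
IEEE Trans. Comput. C-19 (1970), 818--825.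

\end{thebibliography}
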